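# Hilbert points of smooth curves of degree $4g-4$

## 1. Stability of the $m$-th Hilbert point

We work over $\mathbb C$ throughout.

**Theorem 1.** Let $C$ be a smooth projective curve of genus $g\ge 3$, and let $L$ be any line bundle of degree $4g-4$ on $C$ (for example $L=\omega_C^{\otimes 2}$), embedding $C$ in $\mathbb P^{3g-4}$ by the complete linear system $|L|$. Then the $m$-th Hilbert point of $C$ is stable for every $m\ge 2$ with $(g,m)\neq(3,2)$.

**Theorem 2.** For $(g,m)=(3,2)$, every hyperelliptic bicanonical curve has an unstable second Hilbert point. So the exclusion of $(3,2)$ in Theorem 1 cannot be dropped.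

With $L=\omega_C^{\otimes 2}$, Theorem 1 gives a positive answer to a conjecture of I. Morrison, for which the source is the paper of Alper, Fedorchuk and Smyth, "Finite Hilbert stability of (bi)canonical curves" (arXiv:1109.4986, 2011): a smooth bicanonical curve of genus $g\ge3$ has stable $m$-th Hilbert point whenever $(g,m)\ne(3,2)$. The assertion is for every smooth curve, not only for a generic one. Theorem 2 makes no claim about non-hyperelliptic curves of genus 3.

**The terms.** Put
$$V=H^0(C,L),\qquad d=4g-4,\qquad n=\dim V=3g-3 .$$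
Since $d\ge 2g+1$, the bundle $L$ is nonspecial and very ample, and it is projectively normal by the theorem of Castelnuovo, Mattuck and Mumford: $\mathrm{Sym}^mV\to H^0(C,L^m)$ is surjective for all $m\ge1$. By Riemann–Roch the target has dimension
$$P(m)=m(4g-4)-(g-1)=(4m-1)(g-1).$$
The $m$-th Hilbert point $[C]_m$ is this surjection, seen as a point of the Grassmannian of $P(m)$-dimensional quotients of $\mathrm{Sym}^mV$, and then, by Plücker, as a point of a projective space on which $\operatorname{SL}(V)=\operatorname{SL}(3g-3)$ acts linearly.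

A point $[v]$ of such a projective space is *semistable* if $0$ is not in the closure of the orbit of $v$, *stable* if the orbit of $v$ is closed and its stabilizer is finite, and *unstable* if it is not semistable. In plain words: choose coordinates and give them weights. The curve is stable if no choice of coordinates and weights tilts all of its nonzero Plücker coordinates to one side.

## 2. The Hilbert–Mumford criterion as an inequality between integrals

A one-parameter subgroup of $\operatorname{SL}(V)$ is diagonal in some basis $x_0,\dots,x_{n-1}$ of $V$, with integer weights $r_0\ge\dots\ge r_{n-1}$ and $\sum r_i=0$. The Plücker coordinates are indexed by sets of $P(m)$ monomials of degree $m$ in the $x_i$. The coordinate of $[C]_m$ at a set is nonzero exactly when the monomials of the set restrict to a basis of $H^0(L^m)$. We call such a set a *monomial basis*. Its weight is the sum of the weights of its monomials.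

The Hilbert–Mumford criterion says: $[C]_m$ is stable iff for each nontrivial one-parameter subgroup the nonzero coordinates include one of positive and one of negative weight; it is unstable iff for some one-parameter subgroup all nonzero coordinates have weights of one strict sign. Replacing a subgroup by its inverse exchanges the signs. So for stability it is enough to find, for each basis and each nonzero weight system of sum $0$, a monomial basis of positive weight.

Let $w_m(r)$ be the largest weight of a monomial basis, and put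
$$c=\frac{mP(m)}n=\frac{m(4m-1)}3 .$$
If we add a constant $t$ to all $r_i$, then $w_m(r)$ grows by $mP(m)t$, and $c\sum r_i$ grows by $cnt=mP(m)t$. So we may normalize by $r_{n-1}=0$ instead of $\sum r_i=0$. Theorem 1 follows if
$$w_m(r)>c\sum_i r_i\quad\text{for every basis and all real } r_0\ge\dots\ge r_{n-1}=0 \text{ with } r_0>0. \tag{1}$$

Fix a basis and $r$ as in (1). For $s>0$ let $F_s\subset H^0(L^m)$ be the span of the monomials of weight $\ge s$. For $\lambda>0$ let $W(\lambda)=\langle x_i:\ r_i\ge\lambda\rangle\subset V$.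

**Lemma 3.**
$$w_m(r)=\int_0^\infty\dim F_s\,ds,\qquad \sum_i r_i=\int_0^\infty\dim W(\lambda)\,d\lambda. \tag{2}$$

*Proof.* All monomial weights are $\ge0$, so the weight of a monomial basis $\mathcal B$ is $\int_0^\infty\#\{M\in\mathcal B:\ \text{weight}(M)\ge s\}\,ds$. The monomials counted are independent in $F_s$, so the integrand is at most $\dim F_s$. Equality for all $s$ at once is reached greedily. Go through the weights in decreasing order, choose monomials of the largest weight forming a basis of their span, extend by monomials of the next weight to a basis of the next $F_s$, and so on. The end result is a basis of $H^0(L^m)$ because all monomials together span. The second formula is $r_i=\int_0^\infty[r_i\ge\lambda]\,d\lambda$, summed over $i$. ∎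

So (1) asks for lower bounds on the spaces $F_s$. These contain products: put
$$W_i=\langle x_0,\dots,x_i\rangle,\qquad \dim W_i=i+1 .$$
For a *tuple* (multiset) $T=(i_1,\dots,i_k)$ put $|T|=\sum i_j$ and let $W_T=W_{i_1}\cdots W_{i_k}\subset H^0(L^k)$ be the span of all products, with $W_\emptyset=\mathbb C$. Every element of $W_i$ is a combination of $x_l$ with $r_l\ge r_i$. Hence, if $T$ has $m$ entries and $\sum r_{i_j}\ge s$, then $W_T\subset F_s$.

## 3. Two weight systems computed by hand

**Weights $(1,0,\dots,0)$.** For $k-1<s\le k$ with $1\le k\le m$, the monomials of weight $\ge s$ are those divisible by $x_0^k$, so $F_s=x_0^kH^0(L^{m-k})$ by projective normality. By (2),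
$$w_m=1+\sum_{l=1}^{m-1}(4l-1)(g-1)=1+(g-1)(m-1)(2m-1).$$
Since $g\ge3$ this is at least $4m^2-6m+3$, and $4m^2-6m+3-c=\frac13(8m-9)(m-1)>0$. So (1) holds for these weights with room to spare, even for $(g,m)=(3,2)$.

**The hyperelliptic curve of genus 3, $m=2$; proof of Theorem 2.** Let $\phi:C\to\mathbb P^1$ be the double cover of a hyperelliptic curve of genus $3$. Then $\omega_C=\phi^*\mathcal O(2)$ and $L=\omega_C^{2}=\phi^*\mathcal O(4)$. Here $n=6$, $P(2)=14$, $c=\frac{14}3$. Let $W=\phi^*H^0(\mathcal O(4))\subset V$, so $\dim W=5$. Give a basis of $W$ weight $1$ and one complementary basis vector weight $0$. For $1<s\le2$ we have $F_s=W^2=\phi^*H^0(\mathcal O(8))$, of dimension $9$. For $0<s\le1$ we have $\dim F_s\le14$. Hence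
$$w_2\le 9+14=23<\tfrac{70}3=\tfrac{14}3\cdot5=c\sum r_i .$$
After normalizing to sum $0$ (weights proportional to $(1,1,1,1,1,-5)$), the heaviest monomial basis still has strictly negative weight, so every nonzero Plücker coordinate of $[C]_2$ does. The one-parameter subgroup destabilizes, and $[C]_2$ is unstable. ∎

The deficit is only $\frac13$. The culprit is a large subspace $W$ whose square is small because $W$ is pulled back from another curve. This must be controlled in the proof of Theorem 1.

## 4. Hopf's inequality, and why it gives too little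

**Lemma 4 (Hopf).** Let $X\times Y\to Z$ be $\mathbb C$-bilinear, with $X,Y\ne0$ finite-dimensional, such that $xy=0$ only if $x=0$ or $y=0$. Then the span of the image has dimension $\ge\dim X+\dim Y-1$. In particular
$$\dim W_T\ge|T|+1. \tag{3}$$

*Proof.* The decomposable tensors form a closed cone of dimension $\dim X+\dim Y-1$ in $X\otimes Y$. It meets the kernel of $X\otimes Y\to Z$ only in $0$. Two closed cones in a vector space that meet only in $0$ have dimensions adding up to at most that of the space. So the kernel has codimension at least $\dim X+\dim Y-1$, and this codimension is the dimension of the span of the image. For (3), use induction on the number of entries: sections of line bundles on an integral curve have no zero divisors, and $\dim W_i=i+1$. ∎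

**First attempt: use only (3).** Take $r_i=n-1-i$. A tuple with $m$ entries and sum $\kappa$ has weight $M-\kappa$, where $M=m(n-1)$. So for integers $1\le s\le M$ the bound (3) gives $\dim F_s\ge M-s+1$, hence $w_m\ge\frac12M(M+1)$. We need more than $c\sum r_i=\frac{m(4m-1)}3\cdot\frac{n(n-1)}2$. After dividing by $\frac12m(n-1)$, the comparison is between
$$m(n-1)+1\qquad\text{and}\qquad \tfrac{4m-1}3\,n .$$
Since $m\ge2$, the left side is $<mn$, and $\frac{4m-1}3>m$. So the bound is too small for every $m\ge2$, by a factor close to $\frac34$ when $m$ and $n$ are large. The reason is that Hopf's inequality is an equality when $W_i$ is the space of polynomials of degree $\le i$ in one variable, that is, for a rational normal curve. It sees nothing of $C$.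

We need roughly a second copy of the Hopf count. It will come from sections divisible by one fixed section $h$: if $Z$ is the zero set of $h$, then sections divisible by $h$ vanish on $Z$, while products should separate the points of $Z$.

## 5. General members of a birational linear system

**Definition (moving degree).** For $0\ne W\subset V$ let $B_W$ be its base divisor and $e(W)=d-\deg B_W$.

**Definition (birational).** Let $K_W\subset\mathbb C(C)$ be the field generated over $\mathbb C$ by the ratios of elements of $W$. Call $W$ *birational* if $K_W=\mathbb C(C)$.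

*Examples.* Let $p\in C$ and $W=H^0(L(-p))$. Since $\deg L(-p)=4g-5\ge2g+1$, the bundle $L(-p)$ is very ample, so $e(W)=4g-5$ and $W$ is birational. In the hyperelliptic example of Section 3, $e(W)=8$ and $K_W=\phi^*\mathbb C(\mathbb P^1)$ is a proper subfield, so $W$ is not birational.

If $W$ is birational then $\dim W\ge3$: dimensions $1$ and $2$ give $K_W=\mathbb C$ or a field generated by one element, and $\mathbb C(C)$ is not of this form as $g>0$. Subspaces of non-birational spaces are non-birational, and $V$ is birational. So there is an index $b$ with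
$$2\le b\le n-1,\qquad W_i\ \text{birational}\iff i\ge b .$$
We call an index $i$ *birational* if $i\ge b$.

**Lemma 5.** Let $\dim W=w\geq 1$. If $e(W)<2w-2$, then $e(W)\ge w+g-1$. Hence
$$e(W_i)\ge\min(2i,\,i+g). \tag{4}$$

*Proof.* Let $D=\operatorname{div}(x)-B_W$ for some $0\ne x\in W$. It is effective of degree $e=e(W)$, and dividing by an equation of $B_W$ embeds $W$ in $H^0(\mathcal O(D))$, so $h^0(D)\ge w$. If $D$ is special, Clifford's theorem gives $e\ge2(h^0(D)-1)\ge2w-2$. If not, Riemann–Roch gives $e=h^0(D)+g-1\ge w+g-1$. For $W_i$, $w=i+1$. ∎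

We also recall a classical theorem (Harris; see Arbarello–Cornalba–Griffiths–Harris, *Geometry of Algebraic Curves I*, Ch. III §1): *for an irreducible nondegenerate, possibly singular curve in $\mathbb P^r$, $r\ge2$, over $\mathbb C$, the monodromy group of the general hyperplane section is the full symmetric group.*

For subspaces $0\ne U\subset G$ put $\bar u=\dim U$ if $U\ne G$, and $\bar u=\dim G-1$ if $U=G$.

**Lemma 6.** Let $G\subset V$ be birational and $U_1,\dots,U_k\subset G$ nonzero subspaces. For general $h\in G$ we have $\operatorname{div}(h)=B_G+Z$ with $Z$ reduced of degree $e(G)$ and disjoint from $B_G$. Moreover, for every $R\subset Z$ with $|R|\le\bar u_j$, the restriction $U_j\to L|_R$ is surjective.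

*Proof.*

**Step 1: the rank on all of $Z$.** The statement on $Z$ is Bertini's theorem for the base-point-free moving part of $G$. If $u\in U_j$ vanishes on $Z$, then $\operatorname{div}(u)\ge B_G+Z=\operatorname{div}(h)$, since $\operatorname{div}(u)\ge B_G$ and $Z\cap B_G=\emptyset$. So $u\in\mathbb Ch$. If $U_j\ne G$, a general $h$ is not in $U_j$, so $U_j\to L|_Z$ is injective. If $U_j=G$, the kernel is $\mathbb Ch$. In both cases the rank on $Z$ is exactly $\bar u_j$; in particular $\bar u_j\le|Z|$.

**Step 2: all subsets of one size look alike.** The purpose is to pass from one good subset to all. The moving part of $G$ maps $C$ birationally onto a nondegenerate curve in $\mathbb P^r$, $r=\dim G-1\ge2$. A general hyperplane avoids the finitely many points of the image over which this map is not an isomorphism, so $Z$ is identified with a general hyperplane section of the image. Let $\mathcal U\subset\mathbb P(G)$ be the dense open set of $h$ for which $Z=Z_h$ is reduced and disjoint from $B_G$. The pairs $(h,R)$ with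 $h\in\mathcal U$, $R\subset Z_h$, $|R|=t$ form a finite étale cover $\mathcal I_t\to\mathcal U$. Over a dense open subset of $\mathcal U$ the monodromy is the full symmetric group, hence transitive on $t$-subsets, so there the cover is connected. That part is dense in $\mathcal I_t$, because étale maps are open, so $\mathcal I_t$ is connected. It is smooth, hence irreducible.

The set of $(h,R)\in\mathcal I_t$ where $U_j\to L|_R$ has its maximal rank is open and nonempty, hence dense. Its complement has smaller dimension, and since the cover is finite, the image of the complement is a proper closed subset of $\mathcal U$. For $h$ outside this image, all $R\subset Z_h$ of size $t$ give the same rank.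

**Step 3: conclusion.** Take $t=\bar u_j$ and $h$ general. By Step 1 the rank on $Z_h$ is $\bar u_j$, so some $R$ of size $\bar u_j$ gives rank $\bar u_j$. By Step 2 all do. A smaller subset is contained in one of size $\bar u_j$. ∎

*Birationality is needed.* In the hyperelliptic example take $G=U=W$, with $\bar u=4$. Then $Z$ is a union of four pairs of points conjugate under the involution. On such a pair $R$ the restriction of $W$ has rank $1$, not $2$.

**Lemma 7.** In the situation of Lemma 6, for any subspace $A\subset H^0(L^{k-1})$ and general $h\in G$,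
$$\dim(hA+U_1\cdots U_k)\ \ge\ \dim A+\min\Bigl(e(G),\ 1+\sum_{j=1}^k(\bar u_j-1)\Bigr). \tag{5}$$

*Proof.* The space $hA$ has dimension $\dim A$ and vanishes on $Z$. So it is enough that $U_1\cdots U_k\to L^k|_R$ is onto for some $R\subset Z$ with $|R|=\min(e(G),1+\sum(\bar u_j-1))$. Let $z\in R$. Partition $R\setminus z=\bigsqcup R_j$ with $|R_j|\le\bar u_j-1$. By Lemma 6 for $R_j\cup z$, there is $f_j\in U_j$ vanishing on $R_j$ but not at $z$. Then $f_1\cdots f_k$ vanishes on $R\setminus z$ and not at $z$. ∎

**How to read (5).** We use it with $G=W_q$ and factors $W_i\subset G$. A factor $W_i\ne G$ contributes $\bar u-1=i$. A factor equal to $G$ contributes $q-1$; for $G=V=W_{n-1}$ this is $n-2=3g-5$. In particular, if all factors of $W_T$ are proper in $G$, the minimum in (5) is $\min(e(G),1+|T|)$. If $hA\subset U_1\cdots U_k$ for all $h\in G$, then (5) bounds $\dim U_1\cdots U_k$ itself.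

**What is gained, and what still obstructs.** Suppose $W_T\subset F_s$ and $hW_{T'}\subset F_s$. If $e(G)\ge|T|+1$, then (3) and (5) give $\dim F_s\ge(|T|+1)+(|T'|+1)$, two Hopf counts instead of one. There are three obstacles. The space $G$ must be birational. The number $e(G)$ may be smaller than $|T|+1$: with $G=W_a$ and entries up to $a-1$, $|T|+1$ can be $m(a-1)+1$, while (4) gives only $\min(2a,a+g)$. And the two counts together may lose something at the ends of the weight sequence; Section 8 measures this loss. The next section deals with the first obstacle.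

## 6. Flags lying in a proper subfield

Put $u=x_0$ and $K=K_{W_{b-1}}\subsetneq\mathbb C(C)$. For $i<b$ all $x_l/u$ with $l\le i$ lie in $K$, so $W_i\subset uK$. But $W_b\not\subset uK$, since otherwise $K_{W_b}\subset K$. Fix $y\in W_b\setminus uK$. In the non-birational range, linear algebra over $K$ replaces hyperplane sections.

**Lemma 8.**
(a) If $A\subset H^0(L^m)$ and $A'\subset H^0(L^{m-1})$ are subspaces with $A\subset u^mK$ and $A'\subset u^{m-1}K$, then $\dim(A+yA')=\dim A+\dim A'$.
(b) If $i\ge b$ and $0\ne X\subset u^kK$ is a finite-dimensional space of sections of $L^k$, then $\dim W_iX\ge2\dim X+i-1$.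

*Proof.* (a) If $f\in K$ and $y\,u^{m-1}f\in u^mK$, then $(y/u)f\in K$, and as $y/u\notin K$, $f=0$. So $yA'\cap u^mK=0$, and the sum is direct.

(b) The idea is to count inside $u^{k+1}K$ and modulo it. Let $W^+=W_i\cap uK$ and $p=\dim W^+$. Then $p\ge1$, since $u\in W^+$, and $\dim W_i/W^+=i+1-p\ge1$, since $W_b\subset W_i$ and $W_b\not\subset uK$.

Inside: $W^+X\subset u^{k+1}K$ has dimension $\ge p+\dim X-1$ by Lemma 4.

Modulo $u^{k+1}K$: the image of $W_iX$ is the span of the image of the well-defined pairing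
$$W_i/W^+\times X\to u^{k+1}\mathbb C(C)/u^{k+1}K .$$
If $wx\in u^{k+1}K$ with $0\ne x\in X\subset u^kK$, then $w\in uK$. So Lemma 4 applies, and the image has dimension $\ge(i+1-p)+\dim X-1$. Adding the two bounds gives the claim. ∎

## 7. Powers of one space and products of small spaces

The first lemma handles the low weights.

**Lemma 9.** Let $W\subset V$ be birational with $w=\dim W\le n-1$, and $w\ge5$ if $m=2$, $w\ge4$ if $m\ge3$. Then $m\dim W^m>c\,w$.

*Proof.* We must show $\dim W^m>\frac{4m-1}3w$. Put $e=e(W)$. Lemma 7 with $G=U_1=\dots=U_l=W$ and $A=W^{l-1}$ gives, for $l\ge2$,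
$$\dim W^l-\dim W^{l-1}\ge\min\bigl(e,\ l(w-2)+1\bigr).$$

If $e\ge2w-2$, the increment is $\ge2w-3$ for $l=2$, and $\ge2w-2$ for $l\ge3$ because $3(w-2)+1\ge2w-2$ when $w\ge3$. So
$$\dim W^m\ge w+(2w-3)+(m-2)(2w-2)=(2m-1)(w-1).$$
Now $(2m-1)(w-1)>\frac{4m-1}3w$ iff $(2m-2)w>6m-3$ iff $w>3+\frac3{2m-2}$. The right side is $4.5$ for $m=2$ and at most $3.75$ for $m\ge3$, so this holds.

If $e\le2w-3$, then $l(w-2)+1\ge2w-3\ge e$ for $l\ge2$, so all increments are $\ge e\ge w+g-1$ by Lemma 5. Hence $\dim W^m\ge w+(m-1)(w+g-1)$, and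
$$w+(m-1)(w+g-1)-\tfrac{4m-1}3w=(m-1)\Bigl(g-1-\frac w3\Bigr)>0,$$
since $w<n=3g-3$. ∎

The second lemma doubles the count in (3), up to a small loss, as soon as one factor is birational.

**Lemma 10.** Let $T$ be a tuple with entries in $\{0,1,2,3\}$ containing a birational entry. Let $\tau_0$ be the sum of its non-birational entries and $q_1\le\dots\le q_t$ its birational entries, so $q_l\in\{2,3\}$. Put $\varepsilon=1$ if $\tau_0=0$ and $t\ge2$, and $\varepsilon=0$ otherwise. Then
$$\dim W_T\ge2|T|-q_1+1-\varepsilon .$$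

*Proof.* By (4) and $g\ge3$, $e(W_2)\ge4$ and $e(W_3)\ge6$, i.e. $e(W_{q_l})\ge2q_l$.

**Step 1: the non-birational factors and the first birational one.** Let $X$ be the product of the $k$ non-birational factors ($X=\mathbb C$ if $k=0$). It lies in $u^kK$, and $\dim X\ge\tau_0+1$ by (3). By Lemma 8(b), $\dim W_{q_1}X\ge2(\tau_0+1)+q_1-1=2\tau_0+q_1+1$.

**Step 2: the other birational factors.** We want $W_{q_l}$ to add at least $2q_2-\varepsilon$ for $l=2$ and at least $2q_l$ for $l\ge3$. This suffices, since $2\tau_0+q_1+1+\sum_{l\ge2}2q_l-\varepsilon=2|T|-q_1+1-\varepsilon$. Apply Lemma 7 with $G=W_{q_l}$, $A=XW_{q_1}\cdots W_{q_{l-1}}$, and the $U_j$ equal to the factors of $XW_{q_1}\cdots W_{q_l}$; all of these lie in $G$. The dimension grows by at least $\min(e(W_{q_l}),M_l)$ with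
$$M_l=1+\tau_0+\sum_{j\le l}q_j-\#\{j\le l:\ q_j=q_l\}.$$
As $e(W_{q_l})\ge2q_l$, only $M_l$ has to be checked.

- $l=2$. For $(q_1,q_2)=(2,2)$: $M_2=3+\tau_0\ge4-\varepsilon$. For $(2,3)$ and for $(3,3)$: $M_2=5+\tau_0\ge6-\varepsilon$. (If $\tau_0=0$ then $\varepsilon=1$, as $t\ge2$.)
- $l\ge3$. If $q_l=2$, all $q_j$ with $j\le l$ equal $2$ and $M_l=1+l+\tau_0\ge4$. If $q_l=3$, each $j\le l$ contributes $2$ after the subtraction, so $M_l=1+2l+\tau_0\ge7>6$. ∎

## 8. Concave majorants and structured tuples

For each threshold $s$ we need a tuple of weight $\ge s$ with large sum. This section chooses the tuples and computes the resulting integral.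

Let $\rho_0\ge\dots\ge\rho_\ell\ge0$ with $\ell\ge1$, and let $\hat\rho$ be the least concave majorant of $\rho$ on $\{0,\dots,\ell\}$. Its *nodes* are $0$, $\ell$ and the points where the slope of $\hat\rho$ changes. At nodes $\hat\rho=\rho$; between consecutive nodes $\hat\rho$ is linear. Put $S=\sum\rho_i$ and $\hat S=\sum\hat\rho_i\ge S$.

**Definition (structured tuple).** For $k\ge1$ put $T_k(k\ell)=(\ell^k)$, the entry $\ell$ repeated $k$ times. For $0\le\kappa<k\ell$ take the consecutive nodes $p<q$ with $kp\le\kappa<kq$, write $\kappa-kp=j(q-p)+i$ with $0\le j<k$ and $0\le i<q-p$, and put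
$$T_k(\kappa)=(q^{\,j},\ p+i,\ p^{\,k-1-j}).$$

It has $k$ entries and sum $\kappa$. So we move from $(p^k)$ to $(q^k)$ by moving one entry at a time, step by step, from $p$ to $q$. Let $\omega_k(\kappa)$ be its weight, the sum of the $\rho$'s of its entries. If $p$ is a node, then $T_k(kp)=(p^k)$ and $\omega_k(kp)=k\rho_p$. For $k=1$, $T_1(\kappa)=(\kappa)$ and $\omega_1(\kappa)=\rho_\kappa$.

*Example.* Let $\rho=(6,3,3,0)$. Then $\hat\rho=(6,4.5,3,0)$, with nodes $0,2,3$. For $k=2$ the tuples $T_2(0),\dots,T_2(6)$ are $(0,0),(1,0),(2,0),(2,1),(2,2),(3,2),(3,3)$, of weights $12,9,9,6,6,3,0$. Note that $\kappa=2$ uses $(2,0)$ of weight $9$ and not $(1,1)$ of weight $6$.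

**Monotonicity.** *$\omega_k$ is non-increasing.* If $i+1<q-p$, passing from $\kappa$ to $\kappa+1$ replaces the entry $p+i$ by $p+i+1$. If $i=q-p-1$, then $T_k(\kappa)=(q^j,q-1,p^{k-1-j})$ and $T_k(\kappa+1)=(q^{j+1},p^{k-1-j})$ (for $j=k-1$ this is $(q^k)=T_k(kq)$), so $q-1$ is replaced by $q$. In neither case does the weight increase.

For $s>0$ put
$$N_k(s)=\#\{\kappa:\ \omega_k(\kappa)\ge s\},\qquad\sigma_k(s)=N_k(s)-1 .$$
If $N_k(s)\ge1$, then by monotonicity $T_k(\sigma_k(s))$ has weight $\ge s$ and sum $N_k(s)-1$, and $\omega_k(\sigma_k(s)+1)<s$ if $\sigma_k(s)<k\ell$. In the example, $N_2(5)=5$ and $T_2(4)=(2,2)$.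

**Lemma 11.** Let $m\ge2$, $Q=\int_0^\infty(N_m+N_{m-1})\,ds$ and $\hat E=\hat S-\frac{\ell+1}2(\rho_0+\rho_\ell)$. Then $\hat E\ge0$ and
$$Q-cS=\tfrac{m-1}3\Bigl[\gamma_{m,\ell}(\rho_0+\rho_\ell)+(2m-3)\hat E+(4m-3)(\hat S-S)\Bigr],\quad\gamma_{m,\ell}=\tfrac{(2m-3)(\ell+1)}2-3(m-1). \tag{6}$$
Consequently:

- (6a) if $\gamma_{m,\ell}>0$, then $Q\ge cS$, with strict inequality unless $\rho=0$;
- (6b) if $\gamma_{m,\ell}=0$, then $Q\ge cS$, with strict inequality unless $\rho$ is affine on $\{0,\dots,\ell\}$.

*Proof.* **Step 1: the integral of $N_k$.** We have $\int_0^\infty N_k\,ds=\sum_\kappa\omega_k(\kappa)$. Over one segment $[p,q]$, sum $j\rho_q+\rho_{p+i}+(k-1-j)\rho_p$ over $0\le j<k$ and $0\le i<q-p$: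
$$\sum_{\kappa=kp}^{kq-1}\omega_k(\kappa)=k(k-1)(q-p)\tfrac{\rho_p+\rho_q}2+k\sum_{p\le i<q}\rho_i .$$
As $\hat\rho$ is linear on each segment, $\sum_{\text{segments}}(q-p)\frac{\rho_p+\rho_q}2=\hat S-\frac{\rho_0+\rho_\ell}2$ (trapezoids). Adding the last term $\omega_k(k\ell)=k\rho_\ell$,
$$\int_0^\infty N_k\,ds=k(k-1)\Bigl(\hat S-\tfrac{\rho_0+\rho_\ell}2\Bigr)+kS .$$
(In the example: $2(13.5-3)+2\cdot12=45$, which is the sum of the seven weights.)

**Step 2: comparison with $cS$.** Since $m(m-1)+(m-1)(m-2)=2(m-1)^2$,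
$$Q=2(m-1)^2\hat S-(m-1)^2(\rho_0+\rho_\ell)+(2m-1)S .$$
With $2m-1-c=-\frac13(m-1)(4m-3)$ we get
$$Q-cS=\tfrac{m-1}3\Bigl[6(m-1)\hat S-3(m-1)(\rho_0+\rho_\ell)-(4m-3)S\Bigr].$$
Write $6(m-1)\hat S-(4m-3)S=(2m-3)\hat S+(4m-3)(\hat S-S)$ and insert $\hat S=\hat E+\frac{\ell+1}2(\rho_0+\rho_\ell)$. This is (6).

**Step 3: signs.** A concave function lies above its chord, so $\hat E\ge0$; also $\hat S\ge S$. If $\gamma_{m,\ell}>0$ and equality holds, then $\rho_0+\rho_\ell=0$, so $\rho=0$. If $\gamma_{m,\ell}=0$ and equality holds, then $\hat E=0$, so $\hat\rho$ is affine, and $\hat S=S$, so $\rho=\hat\rho$. ∎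

The loss at the ends is now visible: it is the term $-3(m-1)$ in $\gamma_{m,\ell}$. We have
$$\gamma_{2,\ell}=\tfrac{\ell-5}2,\qquad\gamma_{m,2}=-\tfrac32,\qquad\gamma_{m,3}=m-3,\qquad\gamma_{m,\ell}\ge\gamma_{m,4}=\tfrac{4m-9}2>0\quad(m\ge3,\ \ell\ge4).$$
So we need $\ell\ge5$ if $m=2$, and $\ell\ge3$ if $m\ge3$.

## 9. Cutting the weights at an index

**Step 1: splitting the difference.** The purpose is to treat high weights by tuples and low weights by powers. For an index $2\le a\le n-1$ put $\rho_i=r_i-r_a$ for $0\le i\le\ell:=a-1$, and $S=\sum_{i<a}\rho_i$. For $\lambda>r_a$ only $x_i$ with $i<a$ lie in $W(\lambda)$, so $S=\int_{r_a}^\infty\dim W(\lambda)\,d\lambda$. By (2), $w_m(r)-c\sum r_i=I_1+I_2$ with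
$$I_1=\int_0^{mr_a}\dim F_s\,ds-c\int_0^{r_a}\dim W(\lambda)\,d\lambda,\qquad I_2=\int_0^\infty\dim F_{mr_a+s}\,ds-cS. \tag{7}$$

**Step 2: low weights.** We show:
$$\text{if }a\ge b,\text{ and }a\ge4\ (m=2)\text{ resp. }a\ge3\ (m\ge3),\text{ then }I_1\ge0,\text{ and }I_1>0\text{ if }r_a>0. \tag{8}$$
For $0<\lambda\le r_a$ we have $W(\lambda)=W_i$ with $a\le i\le n-2$, because $r_{n-1}=0$. It is birational, of dimension $i+1\le n-1$ and $i+1\ge a+1$. Moreover $F_{m\lambda}\supset W(\lambda)^m$, and $\int_0^{mr_a}\dim F_s\,ds=m\int_0^{r_a}\dim F_{m\lambda}\,d\lambda$. So the integrand of $I_1$, as an integral over $\lambda$, is at least $m\dim W(\lambda)^m-c\dim W(\lambda)>0$ by Lemma 9.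

**Step 3: high weights, the claim to prove.** If $T$ has $m$ entries in $\{0,\dots,a-1\}$ and $\rho$-weight $\ge s$, then $W_T\subset F_{mr_a+s}$. If $T'$ has $m-1$ such entries and $\rho$-weight $\ge s$, and $h\in W_a$, then $hW_{T'}\subset F_{mr_a+s}$, since $h$ brings weight at least $r_a$. For given $s>0$ write
$$\sigma=\sigma_m(s),\quad\sigma'=\sigma_{m-1}(s),\quad T=T_m(\sigma),\quad T'=T_{m-1}(\sigma')$$
whenever $N_m(s)$, resp. $N_{m-1}(s)$, is nonzero. If $N_{m-1}(s)\ge1$, then $s\le(m-1)\rho_0\le m\rho_0$, so $N_m(s)\ge1$. The main claim is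
$$\dim F_{mr_a+s}\ge N_m(s)+N_{m-1}(s)\qquad(s>0). \tag{9}$$
If it holds for almost all $s$, then $I_2\ge Q-cS$. Two cases are immediate.

- If $N_{m-1}(s)=0$, (9) holds: it is trivial if $N_m(s)=0$, and otherwise $\dim W_T\ge\sigma+1$ by (3).
- If $a=b$, (9) holds for all $s$. All indices $<a$ are non-birational, so $W_T\subset u^mK$ and $W_{T'}\subset u^{m-1}K$, and $y\in W_b=W_a$. Lemma 8(a) for $W_T+yW_{T'}$ and (3) give at least $(\sigma+1)+(\sigma'+1)$.

**Step 4: the choice of $a$.** Let $a_0=6$ if $m=2$ and $a_0=4$ if $m\ge3$. Then $\ell=a_0-1$ is the smallest value with $\gamma_{m,\ell}\ge0$ in each case ($\ell=5$, resp. $\ell=3$). As $(g,m)\ne(3,2)$, we have $g\ge4$ if $m=2$, so $a_0\le n-1=3g-4$ in all cases.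

**Step 5: the case $b>a_0$.** Take $a=b$. Then (9) holds, and $\ell=b-1\ge6$ (resp. $\ge4$), so $\gamma_{m,\ell}>0$. By (8), $I_1\ge0$. If $\rho\ne0$, then $I_2\ge Q-cS>0$ by (6a). If $\rho=0$, then $S=0$, $I_2\ge0$ and $r_a=r_0>0$, so $I_1>0$. In both cases (1) holds.

**From now on $b\le a_0$ and $a=a_0$.** Put $G=W_a$; it is birational, and (8) applies.

## 10. Quadrics: $m=2$, $g\ge4$

Here $a=6$, $\ell=5$, $\gamma_{2,5}=0$. So $Q\ge cS$, with equality possible only for affine $\rho$.

**Step 1: the case $r_6=0$, assuming (9) for almost all $s$.** The purpose is to get a strict inequality when $I_1$ gives nothing. Now $I_1=0$, $\rho_i=r_i$, and $\rho\ne0$ as $r_0>0$. If $\rho$ is not affine, $I_2\ge Q-cS>0$ by (6b). Let $\rho$ be affine and let $j$ be the largest index $\le5$ with $r_j>0$. As $\rho$ is affine, non-increasing, non-negative and nonzero, $j\in\{4,5\}$. For $0<s\le r_j$ we have $F_s\supset VW_j$, and Lemma 7 with $G=V$, $A=W_j$ gives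
$$\dim VW_j\ge(j+1)+\min(4g-4,\ 1+(3g-5)+j)=(j+1)+\min(4g-4,\ 3g-4+j).$$
If $j=5$, this is $\ge18$, while $N_2+N_1\le11+6=17$. If $j=4$, then $r_5=0$, so $N_2\le10$ and $N_1\le5$, while the bound is $\ge17>15$. So $\dim F_s>N_2+N_1$ on $(0,r_j]$, hence $I_2>Q-cS\ge0$ and (1) holds.

**Step 2: $g\ge5$.** By (4), $e(G)\ge\min(12,6+g)\ge11\ge\sigma+1$, as $\sigma\le2\cdot5$. Let $N_1(s)\ge1$. Lemma 7 with $A=W_{T'}$ and product $W_T$ (all factors proper in $G=W_6$) adds $\min(e(G),\sigma+1)=\sigma+1$ to $\dim W_{T'}\ge\sigma'+1$. This is (9). So $I_2\ge Q-cS\ge0$, and $I_1>0$ if $r_6>0$; if $r_6=0$ use Step 1.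

**Step 3: $g=4$, where the count can be short by one.** Now $n-1=8$. If $b=6$, then $a=b$, (9) holds, and we conclude as in Step 2. Let $b\le5$. By (4),
$$e(W_5)\ge9,\qquad e(W_6)\ge10,\qquad e(W_7)\ge11,\qquad\text{and } e(V)=12 .$$
The bound $10$ for $W_6$ is one short of the $11$ used in Step 2. We locate the bad $s$ and pay for them with $I_1$.

*Where (9) can fail.* Let $N_1\ge1$. Lemma 7 with $G=W_6$, $A=W_{T'}$ and product $W_T$ gives $\dim F_{2r_6+s}\ge N_1+\min(10,N_2)$. So (9) can fail only if $N_2=11$, and then by at most $1$. Suppose $N_2=11$, i.e. $s\le2\rho_5$. Then $F_{2r_6+s}\supset W_5^2$. As $W_5$ is birational, Lemma 7 with $G=W_5$, $A=W_5$ gives $\dim W_5^2\ge6+\min(9,1+4+4)=15$. So (9) holds if $N_1\le4$.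

Let $N_1=j+1$ with $j\in\{4,5\}$; then $s\le\rho_j$. If moreover $s\le\rho_j-(r_6-r_7)$, then for $h\in W_7$ the elements of $hW_j$ are combinations of monomials of weight $\ge r_7+r_j=r_7+r_6+\rho_j\ge2r_6+s$. So $hW_j\subset F_{2r_6+s}$, and Lemma 7 with $G=W_7$, $A=W_j$ and product $W_5^2$ gives $\dim F_{2r_6+s}\ge(j+1)+\min(11,1+10)=N_1+11$, which is (9).

Hence (9) fails only for $s$ in the two intervals $(\rho_j-(r_6-r_7),\rho_j]$, $j\in\{4,5\}$, of total length $2(r_6-r_7)$, and there by at most $1$:
$$I_2\ge Q-cS-2(r_6-r_7)\ge-2(r_6-r_7).$$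

*A better bound for $I_1$.* The space $F_s$ contains $VW_7$, $W_7^2$, $W_6W_7$, $W_6^2$ for $s\le r_7$, $s\le2r_7$, $s\le r_6+r_7$, $s\le2r_6$ respectively. Lemma 7 with $G=V,W_7,W_7,W_6$ and $A=W_7,W_7,W_6,W_6$ bounds their dimensions below by
$$8+\min(12,15)=20,\quad8+\min(11,13)=19,\quad7+\min(11,13)=18,\quad7+\min(10,11)=17.$$
(The second entries are $1+7+7$, $1+6+6$, $1+6+6$, $1+5+5$.) On $(0,r_7]$, $(r_7,2r_7]$, $(2r_7,r_6+r_7]$, $(r_6+r_7,2r_6]$ this gives
$$\int_0^{2r_6}\dim F_s\,ds\ge39r_7+35(r_6-r_7).$$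
Also $\int_0^{r_6}\dim W(\lambda)\,d\lambda=\sum_i\min(r_i,r_6)=8r_7+7(r_6-r_7)$, as $r_8=0$. With $c=\frac{14}3$,
$$I_1\ge39r_7+35(r_6-r_7)-\tfrac{14}3\bigl(8r_7+7(r_6-r_7)\bigr)=\tfrac53r_7+\tfrac73(r_6-r_7).$$

*Conclusion.* $I_1+I_2\ge\frac53r_7+\frac13(r_6-r_7)>0$ if $r_6>0$. If $r_6=0$, then $r_6=r_7=0$, the exceptional intervals are empty, (9) holds for all $s$, and Step 1 applies. This proves (1) for $m=2$.

## 11. Degree $m\ge3$, $g\ge3$

Here $a=4$, $\ell=3$, $b\le4$, $\gamma_{m,3}=m-3\ge0$, so $Q\ge cS$. By (4), $e(G)=e(W_4)\ge\min(8,4+g)$, that is, $\ge8$ for $g\ge4$ and $\ge7$ for $g=3$. But $\sigma+1$ can be as large as $3m+1\ge10$. So the argument of Section 10, Step 2 is not enough for any $g$: for large $\sigma$ we need Lemma 10.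

**Step 1: the case $r_4=0$, assuming (9) for almost all $s$.** Now $I_1=0$, $\rho_i=r_i$, $\rho\ne0$. If $m\ge4$, then $\gamma_{m,3}>0$ and $I_2>0$ by (6a). If $m=3$, then by (6b) we may assume $\rho$ affine. Let $j$ be the largest index $\le3$ with $r_j>0$; as in Section 10, $j\in\{2,3\}$. For $0<s\le r_j$ we have $F_s\supset V^2W_j$. Apply Lemma 7 with $G=V$ twice, first with $A=W_j$, then with $A=VW_j$. The second application adds $\min(4g-4,\,1+2(3g-5)+j)=\min(4g-4,6g-9+j)=4g-4$. So
$$\dim V^2W_j\ge(j+1)+\min(4g-4,\ 3g-4+j)+(4g-4).$$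
If $j=3$, this is $\ge4+8+8=20>10+7\ge N_3+N_2$. If $j=2$, then $r_3=0$, so $N_3\le9$ and $N_2\le6$, and the bound is $\ge3+7+8=18>15$. So $I_2>Q-cS\ge0$. In all cases (1) holds.

**Step 2: claim (9) when $e(W_4)\ge8$, and how far the argument goes when $e(W_4)=7$.** If $b=4$, then $a=b$ and (9) holds. Let $b\in\{2,3\}$; then $3$ is a birational index. Let $s>0$ with $N_{m-1}(s)\ge1$, and put $\Delta=\sigma-\sigma'$. The goal is
$$\dim F_{mr_4+s}\ge\sigma+\sigma'+2 .$$

**(i) Small $\sigma$: $\sigma+1\le e(G)$.** Lemma 7 with $A=W_{T'}$ and product $W_T$ (factors of index $\le3$, so proper in $G=W_4$) adds $\sigma+1$ to $\dim W_{T'}\ge\sigma'+1$. The goal holds.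

**(ii) Large $\sigma$: $\sigma+1>e(G)$.** Then $\sigma\ge7$.

**(ii-a) $T$ has no birational entry.** We show that $T'$ has none either, so that Lemma 8(a) applies. Since $T\ne(3^m)$, we have $\sigma<3m$ and $\omega_m(\sigma+1)<s$. Let $[p,q]$ be the segment used for $T$.

- If $q<b$: $s>\omega_m(\sigma+1)\ge\omega_m(mq)=m\rho_q\ge(m-1)\rho_q=\omega_{m-1}((m-1)q)$. So $\sigma'<(m-1)q$, and all entries of $T'$ are $\le q<b$.
- If $q\ge b$: since $q$ does not occur in $T$, we have $T=(p+i,p^{m-1})$ with $p\le p+i<b$. Then $T_m(\sigma+1)$ is $(p+i+1,p^{m-1})$ or $(q,p^{m-1})$, so $s>\omega_m(\sigma+1)\ge(m-1)\rho_p=\omega_{m-1}((m-1)p)$, whence $\sigma'<(m-1)p$. This is impossible if $p=0$, so $p>0$, and all entries of $T'$ are $\le p<b$.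

Now $W_T\subset u^mK$, $W_{T'}\subset u^{m-1}K$ and $y\in W_b\subset W_4$. Lemma 8(a) for $W_T+yW_{T'}$, with (3), gives the goal.

**(ii-b) $T$ has a birational entry.** Let $q_1,\varepsilon$ be as in Lemma 10 for $T$. As $W_T\subset F_{mr_4+s}$, Lemma 10 gives $\dim F_{mr_4+s}\ge2\sigma-q_1+1-\varepsilon$. So the goal holds if
$$\Delta\ge q_1+1+\varepsilon. \tag{10}$$
If $T'$ is much smaller than $T$, then $T$ alone suffices. For small $\Delta$ we use $T'$ as well.

*First sub-case: $T'$ has no birational entry.* Lemma 8(b) with $i=4$, $X=W_{T'}$ gives $\dim W_4W_{T'}\ge2(\sigma'+1)+3=2\sigma'+5$, and $W_4W_{T'}\subset F_{mr_4+s}$. So the goal holds if $\Delta\le3$. Suppose the goal fails. Then $4\le\Delta\le q_1+\varepsilon\le4$, so $q_1=3$, $\varepsilon=1$, $\Delta=4$. Now $\varepsilon=1$ says that the non-birational entries of $T$ are all $0$, and $q_1=3$ says that the birational ones are all $3$. Hence $T=(0^x,3^t)$ with $\sigma=3t\ge7$, so $t\ge3$ and $\sigma'=3t-4\ge5$.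

Suppose $x\ge1$. Then $\sigma<3m$; write $T=(q^j,p+i,p^{m-1-j})$ with consecutive nodes $p<q\le3$ and $p+i<q$. The entries $p$ and $p+i$ are $<3$, so the entries $3$ of $T$ come from $q$: $j\ge1$ and $q=3$. The entry $p+i\in\{0,3\}$ is $<3$, so $p+i=0$ and $p=0$. Thus the only nodes are $0$ and $3$. Then $T'=(3^{j'},i',0,\dots,0)$ with $i'\le2$, or $T'=(3^{m-1})$. As $T'$ has no birational entry, $j'=0$ and $\sigma'=i'\le2$, a contradiction.

Suppose $x=0$. Then $t=m$ and $\sigma'=3m-4=3(m-1)-1$, which is one step before the end of the last segment, so $T'=(3^{m-2},2)$. As $m\ge3$, it contains the birational entry $3$, a contradiction. So the goal holds in this sub-case.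

*Second sub-case: $T'$ has a birational entry,* with data $q_1',\varepsilon'$ from Lemma 10. Lemma 7 with $G=W_4$, $A=W_{T'}$ and product $W_T$ adds $\min(e(G),\sigma+1)=e(G)$, so $\dim F_{mr_4+s}\ge2\sigma'-q_1'+1-\varepsilon'+e(G)$. The goal holds if
$$\Delta\le e(G)-1-q_1'-\varepsilon'. \tag{11}$$
Moreover,
$$\text{if $T$ and $T'$ both have birational entries, then (10) holds or }\Delta\le7-q_1'-\varepsilon'. \tag{12}$$
Otherwise $4\le8-q_1'-\varepsilon'\le\Delta\le q_1+\varepsilon\le4$. This forces $q_1=q_1'=3$, $\varepsilon=\varepsilon'=1$, $\Delta=4$. But then $T$ and $T'$ consist of $0$'s and $3$'s, so $3\mid\Delta$, a contradiction.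

If $e(G)\ge8$, then (12) says that (10) or (11) holds. Thus for $e(G)\ge8$, (9) holds for all $s>0$.

**Step 3: $g\ge4$, or $g=3$ with $b=4$ or $e(W_4)\ge8$.** Then (9) holds, so $I_2\ge Q-cS\ge0$. If $r_4>0$, then $I_1>0$ by (8). If $r_4=0$, use Step 1.

**Step 4: $g=3$, $b\le3$, $e(W_4)=7$.** Now $n-1=5$, $V=W_5$, $e(V)=8$. As in Section 10, Step 3, we locate the bad $s$ and pay for them with $I_1$.

*Where (9) can fail.* Parts (i), (ii-a) and the first sub-case of (ii-b) hold unchanged. In the second sub-case suppose (10) and (11) fail. By (12), $\Delta\le7-q_1'-\varepsilon'$, and since (11) fails, $\Delta=7-q_1'-\varepsilon'$. The bound before (11) is then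
$$2\sigma'-q_1'+1-\varepsilon'+7=2\sigma'+\Delta+1=\sigma+\sigma'+1,$$
which misses the goal by exactly $1$. Suppose moreover $s\le\omega_{m-1}(\sigma')-r_4$. Then for every $h\in V$ the elements of $hW_{T'}$ are combinations of monomials of weight $\ge(m-1)r_4+\omega_{m-1}(\sigma')\ge mr_4+s$, so $hW_{T'}\subset F_{mr_4+s}$. Lemma 7 with $G=V$, $A=W_{T'}$ and product $W_T$ now adds $\min(8,\sigma+1)=8$, one more than before, and the goal holds. So (9) fails only for
$$s\in\bigl(\omega_{m-1}(\sigma')-r_4,\ \omega_{m-1}(\sigma')\bigr],\qquad\sigma'=\sigma_{m-1}(s),$$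
and by at most $1$.

*How many values $\sigma'$ are involved.* We have $7-q_1'-\varepsilon'=\Delta\le q_1+\varepsilon\le4$.

- If $q_1'+\varepsilon'=4$, then $q_1'=3$ and $\varepsilon'=1$, so $T'=(0^{x'},3^{t'})$ and $\sigma'=3t'$ with $2\le t'\le m-1$.
- If $q_1'+\varepsilon'=3$, then $\Delta=4$, so $q_1=3$, $\varepsilon=1$, $T=(0^x,3^t)$ with $3t=\sigma\ge7$, and $\sigma'=3t-4$ with $3\le t\le m$.
- If $q_1'+\varepsilon'=2$, then $\Delta=5$, which is impossible.

So at most $2(m-2)$ values of $\sigma'$ occur, each with a set of $s$ contained in an interval of length $r_4$. Hence $I_2\ge Q-cS-2(m-2)r_4\ge-2(m-2)r_4$.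

*A better bound for $I_1$.* As $r_5=0$, $W(\lambda)=W_4$ for $0<\lambda\le r_4$, and $F_s\supset V^jW_4^{m-j}$ for $s\le(m-j)r_4$, $0\le j\le m-1$. By Lemma 7 with $G=W_4$, the $k$-th increment of the powers of $W_4$ is $\ge\min(7,3k+1)=7$ for $k\ge2$, so $\dim W_4^k\ge5+7(k-1)$. Each further factor $V$ adds at least $8$: take $G=V$; the new product has at least two factors, each $V$ or $W_4$, and each contributes $4$ ($W_4$ is proper in $V$, and $n-2=4$), so the minimum in (5) is $\min(8,\ \ge9)=8$. Hence
$$\dim V^jW_4^{m-j}\ge5+7(m-j-1)+8j=7m-2+j .$$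
Using this bound on $((m-j-1)r_4,(m-j)r_4]$ for $0\le j\le m-1$,
$$I_1\ge r_4\Bigl[\sum_{j=0}^{m-1}(7m-2+j)-5c\Bigr]=r_4\Bigl[\tfrac{15m^2-5m}2-\tfrac{20m^2-5m}3\Bigr]=\tfrac{5m(m-1)}6\,r_4 .$$

*Conclusion.* We get $I_1+I_2\ge\frac{r_4}6\bigl(5m(m-1)-12(m-2)\bigr)=\frac{r_4}6(5m^2-17m+24)$. The quadratic has discriminant $289-480<0$, so $I_1+I_2>0$ if $r_4>0$. If $r_4=0$, the exceptional intervals are empty, (9) holds for all $s$, and Step 1 applies.

So (1) holds in all cases, and Theorem 1 is proved. ∎
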